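# Irreducible non-metrizable path systems in random graphs

Given a graph, choose one path between every two vertices, so that pieces of chosen paths are again chosen. One way to do this is to put lengths on the edges and take shortest paths. Which graphs admit a choice that comes from no assignment of lengths, and that also does not split along a cut of the vertex set? The question comes from Daniel Cizma and Nati Linial, "Irreducible Non-Metrizable Path Systems in Graphs", arXiv:2104.08770 (2021), with the conjecture that asymptotically almost every graph has such a system. We begin with the random graph $G(n,1/2)$, where any two vertices have a common neighbor and the proof is short. Then we ask what changes when the graph is as sparse as it can be.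

**Conventions.** Graphs are finite and simple, paths are simple and undirected, and $P_{u,u}$ is the one-vertex path. "W.h.p." means with probability $1-o_n(1)$, and $n$ is large where needed. $\log$ is natural. $e(S)$ and $e(S,T)$ count edges inside $S$ and between disjoint sets $S,T$; $\delta,\Delta$ are minimum and maximum degree.

## Path systems, weights and cuts

**Definition (path system).** A path system $\mathcal P$ in $G=(V,E)$ contains, for every $u,v\in V$, exactly one path $P_{u,v}$ connecting $u$ and $v$. It is **consistent** if every subpath of a path of $\mathcal P$ belongs to $\mathcal P$. All path systems below are understood to be consistent.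

Take the 4-cycle on $1,2,3,4$, with the four edges and $P_{1,3}=1\,2\,3$, $P_{2,4}=2\,3\,4$. Proper subpaths are edges or vertices, so this is consistent. If we change $P_{1,2}$ to $1\,4\,3\,2$, consistency fails: the subpath $1\,4\,3$ is not $P_{1,3}$.

**Definition (metrizable).** $\mathcal P$ is metrizable if there is a weight function $w:E\to\mathbb R^+$ such that every path of $\mathcal P$ is a $w$-shortest path between its ends. Otherwise it is non-metrizable.

The 4-cycle system is metrized by unit weights; ties are allowed. Conversely, if $w>0$ is such that all shortest paths are unique, they form a consistent system, because a subpath of a shortest path is shortest.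

**Definition (reduction).** A partition $V=A\sqcup B$ with $A,B\ne\emptyset$ is a reduction of $\mathcal P$ if $P_{u,v}\subseteq A$ for all $u,v\in A$ and $P_{u,v}\subseteq B$ for all $u,v\in B$ (as vertex sets). A system with no reduction is irreducible.

In the 4-cycle system, $\{1,4\}\sqcup\{2,3\}$ is a reduction, while $\{2\}\sqcup\{1,3,4\}$ is not, since $P_{1,3}$ passes through $2$. In a complete graph with every pair joined by its edge, every partition is a reduction, so many edges alone do not help. In a tree on at least two vertices there is only one path system, and a leaf against the rest is a reduction.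

Call $G$ **good** if it has a path system that is consistent, irreducible and non-metrizable.

**Theorem A.** W.h.p. $G(n,1/2)$ has a consistent path system that is irreducible and non-metrizable.

## A system on the Petersen graph that no weights produce

Let $\Pi$ be the Petersen graph, with vertices $v_i,u_i$ ($i\in\mathbb Z_5$) and edges $v_iv_{i+1}$ (outer), $v_iu_i$ (spokes), $u_iu_{i+2}$ (inner).

It has girth 5. The outer edges form a 5-cycle, and so do the inner ones. Any other cycle uses a positive even number of spokes, and since spokes form a matching, spokes on it are separated by outer or inner edges. If its length is at most 4, it has exactly two spokes, one outer and one inner edge, hence has the form $v_iv_{i+1}u_{i+1}u_i$; but $u_iu_{i+1}$ is not an edge. Since $\Pi$ is 3-regular with no cycle of length at most 4, each vertex has 3 neighbors and $3\cdot 2=6$ vertices at distance 2. As $1+3+6=10$, any two nonadjacent vertices have exactly one common neighbor.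

Put
$$T_i=v_i\,v_{i-1}\,u_{i-1}\,u_{i+2}\qquad(i\in\mathbb Z_5),$$
a path because $(i+2)+2=i-1$ in $\mathbb Z_5$. It is a detour: the unique 2-edge path between its ends is $v_iu_iu_{i+2}$. Let $\mathcal P_\Pi$ consist of the edge for each adjacent pair, $T_i$ for the pair $\{v_i,u_{i+2}\}$, and the unique 2-edge path for every other nonadjacent pair.

**Lemma 1.** $\mathcal P_\Pi$ is consistent. There is no $w>0$ on $E(\Pi)$ with $w(T_i)\le w(v_iu_i)+w(u_iu_{i+2})$ for all $i$. In particular $\mathcal P_\Pi$ is non-metrizable.

*Proof.* For consistency only the 2-edge subpaths of $T_i$ need checking. The path $v_iv_{i-1}u_{i-1}$ has ends $v_i,u_{i+4}$, and $v_{i-1}u_{i-1}u_{i+2}$ has ends $v_{i-1},u_{(i-1)+3}$. The index differences are $4$ and $3$. Both pairs are therefore nonadjacent (difference not $0$) and not of the form $\{v_j,u_{j+2}\}$, so their chosen paths are the unique 2-edge paths, which are these subpaths.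

Now suppose all five inequalities
$$w(v_iv_{i-1})+w(v_{i-1}u_{i-1})+w(u_{i-1}u_{i+2})\le w(v_iu_i)+w(u_iu_{i+2})$$
held. Sum over $i$. On the left, every outer edge, every spoke and every inner edge appears exactly once; on the right, every spoke and every inner edge appears exactly once. Hence $\sum_i w(v_iv_{i-1})\le 0$, a contradiction. $\square$

This does not yet make $\Pi$ good with this system: $\{v_i\}\sqcup\{u_i\}$ is a reduction of $\mathcal P_\Pi$. Two outer vertices are adjacent or have their common neighbor on the outer cycle, and likewise for inner ones; the detours $T_i$ join outer to inner vertices, so they do not matter. Irreducibility has to come from the rest of the graph.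

## Density one half: random midpoints

A 2-edge path has only edges and vertices as proper subpaths. So in a graph where any two vertices have a common neighbor, we may choose a midpoint for each nonadjacent pair with no constraint at all, in particular independently at random. Consider the smallest cuts, $A=\{x\}$. The vertex $x$ has a number of nonadjacent pairs of neighbors of order $n^2$, and each picks $x$ as its midpoint with probability at least $1/n$. All of them miss $x$ with probability $e^{-\Omega(n)}$. For a general cut with smaller side of size $a$ we want failure probability $e^{-\Omega(an)}$, which beats the number of such cuts, at most $n^a$.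

We use Chernoff's bound: for $X\sim\mathrm{Bin}(M,p)$, $\mu=Mp$, $0\le t\le 1$,
$$\Pr(X\le(1-t)\mu)\le e^{-t^2\mu/2}.\tag{1}$$

*Proof of Theorem A.* Let $G=G(n,1/2)$.

**Step 1: typical properties.** We collect what will be used. W.h.p. all of the following hold.

* (a) $G$ contains an induced copy of $\Pi$, on a 10-set $X$.
* (b) All degrees are at least $n/3$, and any two vertices have a common neighbor.
* (c) Every $W\subseteq V$ with $|W|\ge n/12$ contains at least $|W|^2/10$ nonadjacent pairs.
* (d) $e(A,B)\ge|A||B|/3$ for all disjoint $A,B$ with $|A|\ge n/8$, $|B|\ge n/2$.

For (a), take $\lfloor n/10\rfloor$ disjoint 10-sets. Each independently induces a copy of $\Pi$ with probability at least $2^{-45}$, so all fail with probability at most $(1-2^{-45})^{\lfloor n/10\rfloor}\to 0$. For (b), a degree is $\mathrm{Bin}(n-1,1/2)$ and is below $n/3$ with probability $e^{-\Omega(n)}$ by (1); a given pair has no common neighbor with probability $(3/4)^{n-2}$. Sum over $n$ vertices and at most $n^2$ pairs. For (c), the mean is $\mu=|W|(|W|-1)/4\ge|W|^2/5$, so by (1) with $t=1/2$ failure for one $W$ has probability at most $e^{-\mu/8}\le e^{-|W|^2/40}\le e^{-n^2/5760}$; there are at most $2^n$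 sets. For (d), the mean is $\mu=|A||B|/2$, and $t=1/3$ gives at most $e^{-\mu/18}\le e^{-n^2/576}$ for each of at most $3^n$ pairs.

Fix $G$ satisfying (a)–(d).

**Step 2: the system.** We plant $\mathcal P_\Pi$ and randomize everything else. Adjacent pairs get their edge. Nonadjacent pairs inside $X$ get the path given by the copy of $\mathcal P_\Pi$. For every nonadjacent pair $\{u,v\}\not\subseteq X$, choose $m(u,v)$ uniformly from the common neighborhood $N(u,v)$, which is nonempty by (b), independently over pairs, and set $P_{u,v}=u\,m(u,v)\,v$.

**Step 3: consistency and non-metrizability for every outcome.** Paths with at most 2 edges have only themselves, edges and vertices as subpaths, and these belong to $\mathcal P$. The paths with 3 edges are the $T_i$; their subpaths lie in $X$ and belong to $\mathcal P$ by Lemma 1, since the copy is induced (pairs in $X$ nonadjacent in $\Pi$ are nonadjacent in $G$). If $w>0$ made all paths shortest, then $w(T_i)\le w(v_iu_i)+w(u_iu_{i+2})$ for all $i$, because $v_iu_iu_{i+2}$ is a path in $G$ with the same ends. This contradicts Lemma 1.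

**Step 4: across any cut, many vertices see much of the other side.** Let $V=A\sqcup B$ with $1\le a=|A|\le n/2$. We claim that at least $a/12$ vertices $x\in A$ satisfy $|N(x)\cap B|\ge n/12$. If $a\le n/8$, every $x\in A$ does, since $n/3-n/8\ge n/12$. If $a>n/8$, then (d) gives
$$\sum_{x\in A}|N(x)\cap B|\ge \frac{a|B|}3\ge\frac{an}6 .$$
If fewer than $a/12$ vertices qualified, the sum would be less than $\frac a{12}\cdot n+a\cdot\frac n{12}=\frac{an}6$, a contradiction.

**Step 5: many chances to break the cut.** We count pairs in $B$ that may choose a midpoint in $A$. For each $x$ from Step 4, (c) applied to $W=N(x)\cap B$ gives at least $(n/12)^2/10=n^2/1440$ nonadjacent pairs in $W$; at most 45 of them lie inside $X$. For each such pair, $x\in N(u,v)\cap A$. Hence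
$$s(A):=\sum_{\substack{\{u,v\}\subseteq B\text{ nonadjacent}\\ \{u,v\}\not\subseteq X}}|N(u,v)\cap A|\ \ge\ \frac a{12}\Big(\frac{n^2}{1440}-45\Big)\ \ge\ c\,a\,n^2,\qquad c=10^{-5},$$
for large $n$, since $1/17280>5\cdot10^{-5}$.

**Step 6: union bound.** By independence, the probability that no such pair has $m(u,v)\in A$ is at most
$$\prod\Big(1-\frac{|N(u,v)\cap A|}{|N(u,v)|}\Big)\le e^{-s(A)/n}\le e^{-can},$$
using $1-t\le e^{-t}$ and $|N(u,v)|\le n$. Summing over $A$,
$$\sum_{a\ge1}\binom na e^{-can}\le\sum_{a\ge1}(ne^{-cn})^a<1$$
for large $n$. So some outcome has this property: for every partition with $|A|\le n/2$, some $u,v\in B$ have $P_{u,v}\not\subseteq B$. Every partition has a side of size at most $n/2$; call it $A$. Thus this $\mathcal P$ has no reduction. $\blacksquare$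

## Three failures at average degree of order $\log n$

How sparse may the graph be? A vertex of degree at most 1 is an immediate obstruction.

**Lemma 2 (monotonicity).** If $G\subseteq G^*$ have the same vertex set and $G$ is good, then $G^*$ is good.

*Proof.* Let $\mathcal P$ be an irreducible non-metrizable system in $G$. It is a consistent path system in $G^*$, and its reductions are the same, since they depend only on the vertex sets of its paths. If $w>0$ on $E(G^*)$ made all paths of $\mathcal P$ shortest in $G^*$, they would be shortest in the subgraph $G$ for $w|_{E(G)}$, a contradiction. $\square$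

**Lemma 3.** If $n\ge3$ and $G$ has a vertex $v$ of degree at most $1$, then $G$ is not good.

*Proof.* If $\deg v=0$, there is no path system. If $\deg v=1$, then $v$ is interior to no path, so $\{v\}\sqcup(V\setminus\{v\})$ is a reduction of any path system. $\square$

The general result says that this obstruction is w.h.p. the only one, throughout the life of the random graph.

**Theorem B.** Let $(G_m)_{0\le m\le\binom n2}$ be the random graph process (edges added one at a time in uniformly random order). W.h.p., simultaneously for all $m$: $G_m$ has an irreducible non-metrizable path system if and only if $\delta(G_m)\ge2$.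

**Corollary.** For $p=(\log n+\log\log n+c_n)/n$, the probability that $G(n,p)$ has an irreducible non-metrizable path system tends to $0$, $e^{-e^{-c}}$, $1$ according as $c_n\to-\infty$, $c_n\to c$, $c_n\to+\infty$.

The relevant densities are of order $\log n/n$. Try to repeat the proof of Theorem A at $p=2\log n/n$.

1. There is no copy of $\Pi$ to plant: the expected number of (not necessarily induced) copies is at most $n^{10}p^{15}=(2\log n)^{15}n^{-5}\to0$.
2. Midpoints do not exist: a given pair has on average at most $np^2=4(\log n)^2/n\to0$ common neighbors. Paths must be long, and independent choices for different pairs then destroy consistency.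
3. A cut may be hard to break: a vertex of degree 2 has only one pair of neighbors.

The first failure is repaired by subdivisions of $\Pi$. For the second, consistency has to come from a metric, at least away from the subdivision.

## Girth five and cuts with at most one edge at each vertex

How can shortest paths force irreducibility? Suppose $G$ is connected of girth at least 5, with all weights in $(1,1.01)$, or all equal to 1. If $y\ne z$ are neighbors of $x$, then $yxz$ is the unique shortest $y$–$z$ path: it has weight less than $2.02$, the vertices $y,z$ are nonadjacent (no triangle) and have no second common neighbor (no 4-cycle), so every other $y$–$z$ path has at least 3 edges and weight at least 3. Consequently, for a system of shortest paths: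

> In a reduction $(A,B)$, every vertex has at most one neighbor on the other side.

Indeed, if $x\in A$ had neighbors $y\neq z$ in $B$, then $P_{y,z}=yxz\not\subseteq B$.

**Example.** In $\Pi$ the spokes form such a cut. Compare the Hoffman–Singleton graph, for which we recall the textbook fact that it is 7-regular of girth 5 on 50 vertices. As $1+7+42=50$, nonadjacent vertices have a unique common neighbor, so unit-weight shortest paths are unique and form a consistent system. In a reduction $(A,B)$ every vertex of $A$ would have at least 6 neighbors in $A$; starting from one vertex, girth 5 gives $|A|\ge1+6+6\cdot5=37$, and likewise $|B|\ge37$. But $37+37>50$, so this system is irreducible. The same count in $\Pi$ gives $|A|,|B|\ge1+2+2=5$, and $5+5=10$ is no contradiction.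

For random graphs, expansion will play the role of this count. The third failure warns us about vertices of low degree: if $x,x'$ are adjacent, both have degree 2, and the graph has girth at least 5, then $A=\{x,x'\}$ is a cut with at most one crossing edge at each vertex. We shall need that no such pairs exist.

These systems are metrizable. We have to insert a non-metrizable piece.

## Subdividing and contracting the non-metrizable piece

**Lemma 4 (subdivisions).** Every subdivision $F$ of $\Pi$ has a non-metrizable consistent path system $\mathcal P_F$.

*Proof.* **The pieces.** Let $F_e$ be the path replacing $e\in E(\Pi)$, and choose an edge $g_e$ on each $F_e$. Deleting all $g_e$ leaves disjoint trees $D_x$, $x\in V(\Pi)$; each $D_x$ is a union of legs (possibly trivial) from $x$, one along each $F_e$ with $e\ni x$. For instance, if $F=\Pi$ every $D_x$ is $\{x\}$.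

**The paths.** Let $a\in D_x$, $b\in D_y$. If $x=y$, let $P_F(a,b)$ be the path in the tree $D_x$. Otherwise let $P_\Pi(x,y)=x_0x_1\cdots x_k$, and let $P_F(a,b)$ be the unique $a$–$b$ path traversing $D_{x_0},g_{x_0x_1},D_{x_1},\dots,D_{x_k}$ in this order: inside each tree its two end points are prescribed, so it is determined there. It is simple because the trees are disjoint.

**Consistency.** Consider the subpath of $P_F(a,b)$ between $a'\in D_{x_i}$ and $b'\in D_{x_j}$, $i\le j$. If $i=j$ it is a tree path. If $i<j$ it traverses $D_{x_i},g_{x_ix_{i+1}},\dots,D_{x_j}$, and $x_i\cdots x_j=P_\Pi(x_i,x_j)$ by consistency of $\mathcal P_\Pi$. Either way it is $P_F(a',b')$.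

**Non-metrizability.** For branch vertices $x,y$, the path $P_F(x,y)$ is the concatenation of the $F_e$ along $P_\Pi(x,y)$, since in an intermediate tree $D_{x_i}$ it goes from one leg to a different leg, through $x_i$. Suppose $w>0$ makes $\mathcal P_F$ shortest, and put $w_\Pi(e)=w(F_e)>0$. For any $x$–$y$ path $Q$ in $\Pi$, the concatenation of the $F_e$ along $Q$ is a path in $F$ of weight $w_\Pi(Q)$, so $w_\Pi(P_\Pi(x,y))=w(P_F(x,y))\le w_\Pi(Q)$. Thus $w_\Pi$ makes $\mathcal P_\Pi$ shortest, contradicting Lemma 1. $\square$

Next, $\mathcal P_F$ must be extended to the whole graph. The first attempt is to use $\mathcal P_F$ inside $F$ and shortest paths for some weight function $w$ for all other pairs. Consistency then fails where a shortest path passes through $F$. Take $F=\Pi$ and attach a pendant vertex $s_a$ to every $a\in V(\Pi)$. The shortest path from $s_a$ to $s_b$ contains a $w$-shortest $a$–$b$ path. If it always agreed with $P_\Pi(a,b)$, then $w$ would metrize $\mathcal P_\Pi$. So the attempt fails for every $w$. With near-unit weights one sees it at $a=v_0$, $b=u_2$: the shortest path runs $s_{v_0}\,v_0\,u_0\,u_2\,s_{u_2}$, while $P_\Pi(v_0,u_2)=T_0=v_0v_4u_4u_2$.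

The way out is to let the metric not see the inside of $F$ at all: contract $F$ to a point, take shortest paths there, and lift them by inserting paths of $\mathcal P_F$.

**Lemma 5 (extension).** Let $G'$ be connected, $F\subseteq G'$ a connected subgraph, and $\mathcal P_F$ a consistent path system in $F$. Let $\hat G$ be the multigraph obtained from $G'$ by deleting all edges inside $V(F)$ and contracting $V(F)$ to a vertex $f$. Let $\hat w>0$ be edge weights on $\hat G$, linearly independent over $\mathbb Q$. Let $R_{x,y}$ denote the shortest path in $\hat G$, which is unique. Define:

* $P_{x,y}=P_F(x,y)$ for $x,y\in V(F)$.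
* For $x\notin V(F)$, $y\in V(F)$: $P_{x,y}$ is $R_{x,f}$, viewed in $G'$ as a path from $x$ to the end $x^*\in V(F)$ of its last edge, followed by $P_F(x^*,y)$.
* For $x,y\notin V(F)$: $P_{x,y}=R_{x,y}$ if $f\notin R_{x,y}$. Otherwise, if the two edges of $R_{x,y}$ at $f$ have ends $x^*,y^*\in V(F)$ (on the $x$-side and $y$-side), insert $P_F(x^*,y^*)$ between them.

Then $\mathcal P$ is a consistent path system in $G'$. If $\mathcal P_F$ is non-metrizable, so is $\mathcal P$.

In the pendant example $\hat G$ is a star with center $f$, and $P_{s_a,s_b}$ is $s_a$, then $P_\Pi(a,b)$, then $s_b$.

*Proof.* **Well-defined.** The edges of $\hat G$ correspond to the edges of $G'$ not inside $V(F)$, and parallel edges at $f$ are allowed. $\hat G$ is connected because $G'$ is. Two distinct edge sets have distinct weights, since the difference of the weights is a nontrivial combination of the $\hat w(e)$ with coefficients in $\{0,\pm1\}$; so shortest paths are unique, including the choice among parallel edges. A path $R$ meets $f$ at most once, so outside the inserted piece its lift lies outside $V(F)$, apart from the attachment ends. Hence all $P_{x,y}$ are simple paths (if $x^*=y^*$, the inserted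 path is one vertex).

**Consistency.** A path of $\mathcal P_F$ has its subpaths in $\mathcal P_F$. Let $a,b$ be vertices of a path $P_{x,y}$ that comes from a shortest path $R$.

* If $a,b\in V(F)$, the $a$–$b$ segment is a subpath of a path of $\mathcal P_F$, so it is $P_F(a,b)$.
* If $a\notin V(F)$, $b\in V(F)$, the segment is the part of $R$ from $a$ to $f$, followed by a subpath of a $\mathcal P_F$-path. The part of $R$ is shortest, hence equals $R_{a,f}$ with the same last edge and the same entry vertex $a^*$. The rest is $P_F(a^*,b)$ by consistency of $\mathcal P_F$. So the segment is $P_{a,b}$.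
* If $a,b\notin V(F)$, the part of $R$ between them equals $R_{a,b}$, with the same edges at $f$ if it contains $f$, hence with the same inserted path. So the segment is $P_{a,b}$.

**Non-metrizability.** If $w>0$ on $E(G')$ made $\mathcal P$ shortest, then $w|_{E(F)}$ would make $\mathcal P_F$ shortest in the subgraph $F$. $\square$

After contraction, cuts with $A\subseteq V(F)$ are invisible in $\hat G$, and as we saw, $\mathcal P_F$ itself may be reducible. We shall break such cuts by a separate device: for each $x\in V(F)$, two outside neighbors whose chosen path passes through $x$ and through no other vertex of $F$.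

## Typical properties between $\log n/n$ and $2\log n/n$

Give each pair $e$ of vertices an independent uniform label $\xi_e\in[0,1]$ and let $G_{(p)}=\{e:\xi_e\le p\}$. Then $G_{(p)}$ has the law of $G(n,p)$. Labels are almost surely distinct, and their order generates the random graph process. Put
$$p_0=\tfrac{\log n}n,\quad p_1=\tfrac{2\log n}n,\quad G^0=G_{(p_0)}\subseteq G^1=G_{(p_1)},\quad \eta=\tfrac1{100},\quad \beta=(800e)^{-2},\quad \varepsilon=\tfrac{e^{-801}}{800},$$
$$L=\{v:\deg_{G^0}(v)\le\eta\log n\},\qquad U=\{1,\dots,\lfloor\varepsilon n\rfloor\}.$$

$L$ is the set of dangerous vertices. $U$ is a small reservoir in which $F$ will be found; it is fixed in advance so that every vertex has few neighbors in it, however large $F$ may be.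

Besides (1) we use, for $X\sim\mathrm{Bin}(M,p)$ and $\mu=Mp$,
$$\Pr(X\le k)\le e^{-\mu}\Big(\frac{e\mu}k\Big)^k\ (0<k\le\mu),\qquad \Pr(X\ge k)\le\binom Mkp^k\le\Big(\frac{e\mu}k\Big)^k\ (k\ge1\text{ integer}).\tag{2}$$
The first follows from $\Pr(X\le k)\le \mathbb E\,t^{X-k}\le t^{-k}e^{-\mu(1-t)}$ with $t=k/\mu\le1$; the second is a union bound over $k$-sets of trials. For $M\in[n-5,n]$ the first gives
$$\Pr(\mathrm{Bin}(M,p_0)\le\eta\log n)\le(1+o(1))\,n^{-1}(100e)^{\log n/100}\le n^{-0.9},\tag{3}$$
because $\log(100e)/100<0.06$.

**Lemma 6.** W.h.p. all of the following hold.

* (P1) $|L|\le n^{0.2}$ and $\Delta(G^1)\le20\log n$.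
* (P2) No path of length 1 or 2 in $G^1$ joins two distinct vertices of $L$. No vertex of $L$ lies on a cycle of length at most 4 of $G^1$.
* (P3) Distinct cycles of length at most 4 in $G^1$ are vertex-disjoint.
* (P4) $e_{G^1}(S)<|S|\log n/800$ whenever $1\le|S|\le\beta n$.
* (P5) $e_{G^0}(S,T)\ge\beta^2n\log n/2$ for disjoint $S,T$ with $|S|,|T|\ge\beta n$.
* (P6) Every vertex has at most $\frac\eta4\log n$ $G^1$-neighbors in $U$.
* (P7) $e_{G^0}(U)\ge\varepsilon^2n\log n/3$.

*Proof.* **(P1).** Degrees in $G^0$ are $\mathrm{Bin}(n-1,p_0)$, so $\mathbb E|L|\le n^{0.1}$ by (3), and Markov's inequality applies. By (2), with $k=\lceil20\log n\rceil$, a given vertex has $G^1$-degree at least $20\log n$ with probability at most $(2e\log n/k)^k\le(2e/20)^{20\log n}=o(1/n)$.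

**(P2).** Consider a possible path of length $\ell\in\{1,2\}$ on vertex set $S$. The three events "the path lies in $G^1$" and, for each of its two ends, "this end has at most $\eta\log n$ $G^0$-neighbors outside $S$" depend on disjoint sets of pairs. So they are independent, and if both ends are in $L$ the last two occur. By (3) the expected number of bad paths is at most $n^{\ell+1}p_1^\ell n^{-1.8}=n^{-0.8}(2\log n)^\ell=o(1)$. In the same way, the expected number of cycles of length $k\in\{3,4\}$ with a specified vertex in $L$ adds up to at most $\sum_{k=3,4}n^kp_1^k\,k\,n^{-0.9}=o(1)$.

**(P3).** The union of two distinct cycles of length at most 4 sharing a vertex is connected, has $v\le7$ vertices, and has at least $v+1$ edges, because a connected graph with at most $v$ edges contains at most one cycle. So $G^1$ would contain a subgraph with $v\le 7$ vertices and $v+1$ edges; their expected number is $O(n^vp_1^{v+1})=O((\log n)^{v+1}/n)=o(1)$ for each $v$.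

**(P4).** Fix $s$ with $1\le s\le\beta n$ and let $k=\lceil s\log n/800\rceil$. The probability that some $S$ with $|S|=s$ has $e_{G^1}(S)\ge k$ is at most
$$\binom ns\binom{\binom s2}kp_1^k\le\Big(\frac{en}s\Big)^s\Big(\frac{es^2p_1}{2k}\Big)^k\le\Big(\frac{en}s\Big)^s\Big(\frac{800es}n\Big)^k ,$$
using $p_1=2\log n/n$ and $k\ge s\log n/800$. For $s\le\beta n$ we have $800e\,(s/n)^{1/2}\le1$, that is, $800es/n\le(s/n)^{1/2}\le1$. As $k\ge s\log n/800$, the bound is at most
$$\Big(\frac{en}s\Big)^s\Big(\frac sn\Big)^{s\log n/1600}=\Big(e\Big(\frac sn\Big)^{\log n/1600-1}\Big)^s\le\big(e\,\beta^{\log n/1600-1}\big)^s$$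
once $\log n>1600$. The base tends to 0, so the sum over $s\ge1$ is $o(1)$.

**(P5).** The mean is at least $\beta^2n\log n$, so (1) with $t=1/2$ gives failure probability at most $e^{-\beta^2n\log n/8}$ for each of at most $3^n$ pairs $(S,T)$, and $3^ne^{-\beta^2n\log n/8}\to0$.

**(P6).** Let $k=\lceil\log n/400\rceil$. By (2) a given vertex has at least $k$ such neighbors with probability at most
$$(e\cdot2\varepsilon\log n/k)^k\le(800e\varepsilon)^k=e^{-800k}\le e^{-800\log n/400}=n^{-2}.$$
Sum over $n$ vertices. Fewer than $k$ neighbors means at most $\log n/400=\frac\eta4\log n$.

**(P7).** The mean is $\binom{\lfloor\varepsilon n\rfloor}2p_0=(1+o(1))\varepsilon^2n\log n/2$; apply (1). $\square$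

## Every graph in the window with minimum degree two is good

**Proposition 7.** Let $n$ be large and suppose (P1)–(P7) hold. Then every $G$ with $G^0\subseteq G\subseteq G^1$ and $\delta(G)\ge2$ is good.

Nothing random is left: the statement covers all such $G$ simultaneously.

*Proof.* **Step 1: reach girth 5.** We want short cycles gone without hurting vertices of low degree. Obtain $G'$ from $G$ by deleting one edge from each cycle of length at most 4 of $G$. By (P3) these cycles are vertex-disjoint, so at most $n/3$ edges are deleted and each vertex loses at most one. By (P2) vertices of $L$ lose none. Hence $G'$ has girth at least 5, every $x\in L$ has $\deg_{G'}(x)\ge2$, and every $x\notin L$ has $\deg_{G'}(x)\ge\eta\log n-1$. By Lemma 2 it suffices to show that $G'$ is good.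

**Step 2: find a subdivision of $\Pi$ in the reservoir, away from $L$.** Let $U'=U\setminus(L\cup N_{G^1}(L))$. By (P1), at most $n^{0.2}(1+20\log n)$ vertices are removed, each meeting at most $20\log n$ edges. With (P7) and Step 1,
$$e_{G'}(U')\ge\tfrac{\varepsilon^2}3n\log n-\tfrac n3-n^{0.2}(1+20\log n)\,20\log n\ge\tfrac{\varepsilon^2}4n\log n .$$
Since $|U'|\le\varepsilon n$, the graph $G'[U']$ has average degree at least $\frac\varepsilon2\log n\to\infty$. By Mader's theorem (1967; see Diestel, *Graph Theory*: for every $r$, every graph of sufficiently large average degree contains a subdivision of $K_r$), $G'[U']$ contains a subdivision of $K_{10}$. As $K_{10}\supseteq\Pi$, it contains a subdivision $F$ of $\Pi$. Write $F$ also for $V(F)$. Then: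

* (i) $F\cap L=\emptyset$, and no vertex of $L$ has a $G'$-neighbor in $F$.
* (ii) Every vertex has at most $\frac\eta4\log n$ $G'$-neighbors in $F$, by (P6), since $F\subseteq U$.
* (iii) Every $x\in F$ has at least $\eta\log n-1-\frac\eta4\log n\ge\frac\eta2\log n$ $G'$-neighbors outside $F$.

**Step 3: cuts with at most one crossing edge at each vertex.** This is the expansion statement to be combined with girth 5.

*Cut claim. Let $V=A\sqcup B$ be such that every $x\in A\setminus F$ has at most one $G'$-neighbor in $B\setminus F$, and every $x\in B\setminus F$ has at most one $G'$-neighbor in $A\setminus F$. Then $A\subseteq F$ or $B\subseteq F$.*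

Suppose $A_0=A\setminus F$ and $B_0=B\setminus F$ are both nonempty. Each $x\in A_0\cap L$ has at least 2 neighbors, none in $F$ by (i), and at most one in $B_0$. So it has a neighbor in $A_0$, which is not in $L$ by (P2). By (P2) no vertex has two neighbors in $L$, so assigning to each $x\in A_0\cap L$ such a neighbor is injective, and $|A_0\cap L|\le|A_0\setminus L|$. Thus $|A_0|\le2|A_0\setminus L|$.

Each $x\in A_0\setminus L$ has at least $\eta\log n-1$ neighbors, at most $\frac\eta4\log n$ of them in $F$ and at most one in $B_0$; so at least $\frac\eta2\log n$ lie in $A_0$. Summing degrees in $G'[A_0]$ and halving,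
$$e_{G'}(A_0)\ge|A_0\setminus L|\,\tfrac\eta4\log n\ge|A_0|\,\tfrac\eta8\log n=|A_0|\,\tfrac{\log n}{800}.$$
By (P4), $|A_0|>\beta n$. Likewise $|B_0|>\beta n$. Now (P5) gives $e_{G'}(A_0,B_0)\ge\beta^2n\log n/2-n/3>n$, while by hypothesis $e_{G'}(A_0,B_0)\le|A_0|\le n$. This contradiction proves the claim.

*$G'$ is connected.* Otherwise there is a partition into nonempty $A,B$ with no edges between them. It satisfies the hypothesis of the claim; say $A\subseteq F$. By (iii) a vertex of $A$ has a neighbor outside $F$, that is, in $B$, a contradiction.

**Step 4: private neighbors.** We prepare to break the cuts with $A\subseteq F$. Consider the bipartite graph of $G'$-edges between $F$ and $V\setminus F$. By (iii), a set $S\subseteq F$ sends out at least $|S|\frac\eta2\log n$ edges, and by (ii) each vertex outside receives at most $\frac\eta4\log n$; so $S$ has at least $2|S|$ neighbors in $V\setminus F$. Replace each vertex of $F$ by two copies: a set of copies of the vertices of $S$ has at most $2|S|$ elements, so Hall's condition holds. Hall's theorem gives for every $x\in F$ two $G'$-neighbors $y_x,y'_x\in V\setminus F$, with all $2|F|$ of these vertices distinct. Call the edges $xy_x$,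 $xy'_x$ *private*. Each vertex outside $F$ lies on at most one private edge.

**Step 5: the path system.** We choose weights so that private routes through $F$ beat other routes through $F$, while two-edge routes outside $F$ beat everything. Apply Lemma 5 to $G'$, $F$ and the system $\mathcal P_F$ of Lemma 4, with $\mathbb Q$-linearly independent weights $\hat w$ in

* $(1,1.01)$ for edges not meeting $F$,
* $(1.2,1.21)$ for private edges,
* $(1.3,1.31)$ for the other edges between $F$ and $V\setminus F$.

Such weights exist: choose them one after another, each time avoiding the $\mathbb Q$-span of the earlier ones (and $0$), which is countable. The resulting $\mathcal P$ is consistent and non-metrizable. Moreover, the following two statements hold.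

(α) *If $x,y,z\notin F$ and $y\ne z$ are $G'$-neighbors of $x$, then $P_{y,z}=yxz$.* In $\hat G$ the path $yxz$ has weight less than $2.02$. A $y$–$z$ path through $f$ uses two edges at $f$, so its weight exceeds $2.4$. Any other $y$–$z$ path avoiding $f$ is a path in $G'$ with at least 3 edges, because $G'$ has girth at least 5 (so $y,z$ are nonadjacent and $x$ is their only common neighbor); its weight exceeds 3. Hence $R_{y,z}=yxz$.

(β) *For $x\in F$, $P_{y_x,y'_x}=y_x\,x\,y'_x$.* The path in $\hat G$ through $f$ using the two private edges has weight less than $2.42$. We compare it with all others.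

* A path avoiding $f$ has at least 3 edges, since $y_x,y'_x$ are nonadjacent and $x\in F$ is their only common neighbor in $G'$; so its weight exceeds 3.
* A path through $f$ with at least 3 edges has weight more than $2.4+1$.
* Another 2-edge path through $f$ uses a different edge at $y_x$ or at $y'_x$. Each of these vertices lies on only one private edge, so that edge is non-private, and the weight exceeds $1.3+1.2=2.5$.

Thus the private path is the shortest. It enters and leaves $F$ at $x$, so the inserted path is the single vertex $x$, and the lift is $y_x\,x\,y'_x$.

**Step 6: irreducibility.** Suppose $(A,B)$ is a reduction of $\mathcal P$. If some $x\in A\setminus F$ had two neighbors $y,z\in B\setminus F$, then $P_{y,z}=yxz\not\subseteq B$ by (α), a contradiction; the same holds with $A,B$ exchanged. So the cut claim applies, and $A\subseteq F$ or $B\subseteq F$; say $A\subseteq F$. Take $x\in A$. Then $y_x,y'_x\in V\setminus F\subseteq B$, but $P_{y_x,y'_x}$ contains $x\notin B$ by (β), a contradiction.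

So $\mathcal P$ is irreducible and non-metrizable, $G'$ is good, and hence $G$ is good by Lemma 2. $\square$

## The hitting time of minimum degree two

We recall the classical theorem on minimum degree (Erdős–Rényi; see Bollobás, *Random Graphs*): for $p=(\log n+\log\log n+c_n)/n$,
$$\Pr(\delta(G(n,p))\ge2)\to0,\ e^{-e^{-c}},\ 1\quad\text{as}\quad c_n\to-\infty,\ c_n\to c,\ c_n\to+\infty.\tag{4}$$

*Proof of Theorem B.* **Step 1: place the window.** For $p_0=\log n/n$ we have $c_n=-\log\log n\to-\infty$; for $p_1=2\log n/n$ we have $c_n=\log n-\log\log n\to+\infty$. So by (4), w.h.p. $\delta(G^0)\le1$ and $\delta(G^1)\ge2$. Assume this, together with (P1)–(P7); by Lemma 6 all of it holds w.h.p.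

**Step 2: all graphs of the process at once.** Let $H$ be any graph of the process. The graphs of the process form a chain under inclusion, and $G^0,G^1$ belong to it.

If $\delta(H)\le1$, then $H$ is not good, by Lemma 3.

If $\delta(H)\ge2$, then $H\not\subseteq G^0$, since a subgraph of $G^0$ on the same vertex set has minimum degree at most 1. So $H\supseteq G^0$. If $H\subseteq G^1$, then $H$ is good by Proposition 7. Otherwise $H\supseteq G^1$. Since $\delta(G^1)\ge2$, Proposition 7 applied to $G=G^1$ shows that $G^1$ is good, and so $H$ is good by Lemma 2. $\blacksquare$

*Proof of the Corollary.* $G_{(p)}$ has the law of $G(n,p)$ and is a member of the process. By Theorem B, outside an event of probability $o(1)$ it is good if and only if $\delta(G_{(p)})\ge2$. So the two probabilities differ by $o(1)$, and (4) gives the limits. $\square$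

For $p=1/2$ we have $c_n\to+\infty$, so the Corollary contains Theorem A again: the conjecture is true. The condition $\delta\ge2$, necessary for every graph on at least 3 vertices by Lemma 3, is w.h.p. also sufficient throughout the random graph process.
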